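\title{The supplementary space of the CR Paneitz operator on $\mathbb{T}^2$-invariant tori}

\begin{abstract}
The kernel of the CR Paneitz operator contains the CR pluriharmonic functions, and the supplementary space $\mathcal W$ is the part of the kernel orthogonal to them. We compute $\mathcal W$ for a family of $\mathbb T^2$-invariant strictly pseudoconvex CR structures on the three-dimensional torus, each built on a plane curve $\gamma$ of positive curvature. The space $\mathcal W$ is always finite-dimensional, and its dimension counts the lattice points at which an explicit period integral along $\gamma$ vanishes. For closed $\gamma$ this integral is the Laplace transform of the winding number function of $\gamma$. We give explicit examples with $\mathcal W\neq0$, determine $\mathcal W$ when $\gamma$ has rotation number one, and show that every finite dimension occurs.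
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Pluriharmonic functions and the Paneitz operator}

A CR structure on a three-manifold $M$ is a complex line bundle $T^{1,0}M\subset\mathbb C\otimes TM$ with $T^{1,0}M\cap\overline{T^{1,0}M}=0$. A smooth complex function $F$ on an open set is \emph{CR} if $\overline{Z}F=0$ for every section $Z$ of $T^{1,0}M$. The structure is \emph{embeddable} if finitely many CR functions on $M$ define an embedding into some $\mathbb C^N$. A smooth real function on $M$ is \emph{CR pluriharmonic} if it is locally the real part of a CR function; these functions form a vector space $\mathcal P$.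

Let $\theta$ be a real one-form that annihilates $T^{1,0}M$ and satisfies $-i\,d\theta(Z,\overline Z)>0$ for $Z\neq0$. Then $\theta$ is a contact form, the structure is called strictly pseudoconvex, and $(M,T^{1,0}M,\theta)$ is a pseudo-Hermitian manifold with volume form $\theta\wedge d\theta$. Let $T$ be the Reeb field, defined by $\theta(T)=1$ and $d\theta(T,\cdot)=0$. Let $Z_1$ be a frame of $T^{1,0}M$ with $d\theta(Z_1,Z_{\bar1})=i$, where $Z_{\bar1}=\overline{Z_1}$, and let $(\theta,\theta^1,\theta^{\bar1})$ be the coframe dual to $(T,Z_1,Z_{\bar1})$, so that $d\theta=i\,\theta^1\wedge\theta^{\bar1}$. The Tanaka--Webster connection form $\omega_1{}^1$ and the torsion $A^1{}_{\bar1}$ are determined by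
\begin{equation}\label{eq:structure}
d\theta^1=\theta^1\wedge\omega_1{}^1+A^1{}_{\bar1}\,\theta\wedge\theta^{\bar1},\qquad \omega_1{}^1+\omega_{\bar1}{}^{\bar1}=0,\qquad \omega_{\bar1}{}^{\bar1}=\overline{\omega_1{}^1},
\end{equation}
and $A_{11}=\overline{A^1{}_{\bar1}}$. The CR Paneitz operator is $Pu=4(P_1u)^{1}$, where $P_1u=u_{\bar1}{}^{\bar1}{}_1+iA_{11}u^1$. With the covariant derivatives written out in the frame, this means
\begin{equation}\label{eq:defP}
P_1u=Z_1\bigl(Z_1-\omega_{\bar1}{}^{\bar1}(Z_1)\bigr)Z_{\bar1}u+iA_{11}Z_{\bar1}u,\qquad Pu=4\bigl(Z_{\bar1}-\omega_1{}^1(Z_{\bar1})\bigr)P_1u .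
\end{equation}
A constant factor in front of $P$ is irrelevant here, since only the kernel matters.

The third-order operator $P_1$ begins by applying $Z_{\bar1}$, so it annihilates CR functions. The torsion term is what makes it annihilate their conjugates as well; Lemma~\ref{lem:pluri} verifies this on the manifolds of this paper. Hence $\mathcal P\subset\operatorname{Ker}P$, where $\operatorname{Ker}P$ is the space of smooth real functions $u$ on $M$ with $Pu=0$. But $Pu$ is only the divergence of $P_1u$, so the kernel may also contain functions for which $P_1u$ is nonzero and divergence free. Following Case, Chanillo and Yang, one measures the excess on a closed manifold by the \emph{supplementary space}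
\[
\mathcal W=\operatorname{Ker}P\cap\mathcal P^{\perp},
\]
where $\perp$ refers to the $L^2$ inner product defined by $\theta\wedge d\theta$.

\subsection{A family of tori}\label{sub:family}

Let $L>0$ and let $\alpha=p+ia$, $\beta=q+ib$ be smooth $L$-periodic complex functions of $s\in\mathbb R$, with real parts $p,q$ and imaginary parts $a,b$, such that $a^2+b^2=1$. A dot denotes $d/ds$. There is an $L$-periodic real function $\kappa$ with $(\dot a,\dot b)=\kappa(b,-a)$, and it is the curvature of the unit-speed plane curve
\[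
\gamma(s)=(\xi(s),\eta(s))=\int_0^s(-a,b)\,dt .
\]
We assume $\kappa>0$ and call such data \emph{admissible}. The \emph{rotation number} $k=\frac1{2\pi}\int_0^L\kappa\,ds$ counts the turns of the tangent of $\gamma$ in one period; it is a positive integer. We say that $\gamma$ is \emph{closed} if $\gamma(L)=0$. On $M=(\mathbb R/L\mathbb Z)\times\mathbb T^2$, where $\mathbb T^2=(\mathbb R/2\pi\mathbb Z)^2$, with coordinates $(s,x,y)$, put
\[
\theta=(aq-pb)\,ds+b\,dx-a\,dy,\qquad Z_1=\frac1{\sqrt{2\kappa}}\bigl(\partial_s+\alpha\,\partial_x+\beta\,\partial_y\bigr),\qquad T^{1,0}M=\mathbb CZ_1 .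
\]
This is a closed pseudo-Hermitian manifold, invariant under $\mathbb T^2$; we call it a \emph{member of the family}. Set
\[
A=\exp\Bigl(-i\int_0^L\overline\alpha\,dt\Bigr),\qquad B=\exp\Bigl(-i\int_0^L\overline\beta\,dt\Bigr).
\]

The roles of $\gamma$, $A$ and $B$ are seen on the cover $\mathbb R\times\mathbb T^2$. The functions
\begin{equation}\label{eq:zeta}
\zeta_1=\exp\Bigl(ix-i\int_0^s\overline\alpha\,dt\Bigr),\qquad \zeta_2=\exp\Bigl(iy-i\int_0^s\overline\beta\,dt\Bigr)
\end{equation}
are annihilated by $\partial_s+\overline\alpha\,\partial_x+\overline\beta\,\partial_y$, so they are CR. They satisfy $|\zeta_1|=e^{\xi}$ and $|\zeta_2|=e^{-\eta}$, and the shift $s\mapsto s+L$ multiplies them by $A$ and $B$. Thus $M$ is locally the $\mathbb T^2$-invariant hypersurface in $\mathbb C^2$ on which $(\log|\zeta_1|,-\log|\zeta_2|)$ runs along $\gamma$; the curve is closed exactly when $|A|=|B|=1$; and the monomial $\zeta_1^m\zeta_2^n$ is a function on $M$ exactly when $(m,n)$ lies in the group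
\[
\Lambda=\{(m,n)\in\mathbb Z^2:\ A^mB^n=1\}.
\]

It is known that $(M,T^{1,0}M)$ is embeddable if and only if $A=B=1$ and $\gamma$ is a simple closed curve. It is also known that $\mathcal W=0$ in the embeddable case, and that $\mathcal W=0$ when $A=B=1$ and $\gamma$ is a multiple iterate of a simple closed curve, which is a non-embeddable case. These facts do not cover an arbitrary closed curve $\gamma$, nor $(A,B)\neq(1,1)$. The following question comes from the work of Ho and Takeuchi \cite{HT}.

\medskip
\noindent\textbf{Question.} \emph{Is there a member of the family with $\mathcal W\neq0$?}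
\medskip

Since $\mathcal W$ vanishes even on some non-embeddable members, one might guess that it always vanishes. It does not.

\subsection{Results}

\begin{theorem}\label{thm:example}
The data $L=\pi$,
\[
\alpha=i\,\frac{\sin2s}{\sqrt2+\cos2s},\qquad \beta=i\,\frac{1+\sqrt2\cos2s}{\sqrt2+\cos2s}
\]
are admissible, with $\kappa=2/(\sqrt2+\cos2s)$, $A=1$ and $B=e^{-(\sqrt2-1)\pi}$. The function
\[
u=\frac{\sin2s}{\sqrt{\sqrt2+\cos2s}}\,\cos x
\]
belongs to $\mathcal W$. In particular $\mathcal W\neq0$.
\end{theorem}

The space $\mathcal W$ can be computed for every member of the family. For $v=(m,n)\in\mathbb Z^2$ let $e_v(\xi,\eta)=e^{2(-m\xi+n\eta)}$, a function on the plane, and define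
\begin{equation}\label{eq:HI}
H_v(s)=-m\xi(s)+n\eta(s),\qquad I(v)=\int_0^Le^{2H_v}(mb-na)\,ds=\int_{\gamma|[0,L]}e_v\,(n\,d\xi+m\,d\eta).
\end{equation}
When $\gamma$ is closed, let $w$ be its winding number function on the complement of the curve, and let
\[
\Phi(v)=\iint_{\mathbb R^2}w\,e_v\,d\xi\,d\eta
\]
be the Laplace transform of $w$. The number $\Phi(0)$ is the signed area enclosed by $\gamma$.

\begin{theorem}\label{thm:dim}
For every member of the family the set $N=\{v\in\Lambda\setminus0:\ I(v)=0\}$ is finite, and
\[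
\dim_{\mathbb R}\mathcal W=2\,\#N+\varepsilon<\infty,
\]
where $\varepsilon=1$ if $\gamma$ is closed with $\oint_\gamma(\xi\,d\eta-\eta\,d\xi)=0$, and $\varepsilon=0$ otherwise. If $\gamma$ is closed, then $N=\{v\in\Lambda\setminus0:\Phi(v)=0\}$, and $\varepsilon=1$ exactly when $\Phi(0)=0$. In particular, for closed $\gamma$ we have $\mathcal W\neq0$ if and only if $\Phi$ vanishes somewhere on $\Lambda$.
\end{theorem}

The real parts $p,q$ enter this formula only through $\Lambda$. The next theorem gives the cases in which the sign of $I(v)$ can be controlled.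

\begin{theorem}\label{thm:vanish}
\begin{itemize}
\item[(a)] If $\gamma$ is closed and $w\ge0$ almost everywhere, then $\mathcal W=0$.
\item[(b)] Let $k=1$. If $\gamma$ is closed, or if $\Lambda=0$, then $\mathcal W=0$. If $\gamma$ is not closed and $\Lambda\neq0$, then $\Lambda=\mathbb Zv_0$ for some $v_0=(m_0,n_0)$, the function
\[
c(t)=\int_0^Le^{2tH_{v_0}}(m_0b-n_0a)\,ds
\]
has exactly one real zero $t_0$, and $t_0\neq0$. Moreover $\dim\mathcal W=2$ if $t_0\in\mathbb Z$, and $\mathcal W=0$ otherwise.
\end{itemize}
\end{theorem}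

So an example with $A=B=1$ needs $k\ge2$ and a curve whose winding number takes negative values. To describe such examples we prescribe the radius of curvature as a function of the tangent angle. Let $\rho>0$ be a smooth function on $\mathbb R/2\pi k\mathbb Z$, with coordinate $\varphi$. Put $s=\int_0^\varphi\rho$, $L=\int_0^{2\pi k}\rho$, $\alpha=i\sin\varphi$, $\beta=i\cos\varphi$. These data are admissible, with $\kappa=\dot\varphi=1/\rho$ and rotation number $k$; we denote the resulting member of the family by $M_\rho$.

\begin{theorem}\label{thm:area}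
Let $r\in(0,1)$ be the unique solution of $8\sum_{l\ge1}\frac{r^{2l}}{9l^2-4}=1$, let $k=2$ and $1/\rho=\kappa=1+r^2-2r\cos\frac{3\varphi}2$. Then on $M_\rho$ we have $A=B=1$, the curve $\gamma$ is closed, and $\mathcal W$ contains a nonzero $\mathbb T^2$-invariant function.
\end{theorem}

\begin{theorem}\label{thm:prescribe}
For every finite set $F\subset\mathbb Z^2$ there is a member of the family with $A=B=1$, $\gamma$ closed, and $\{v\in\mathbb Z^2:\Phi(v)=0\}=F$. Hence, already with $A=B=1$, $\dim\mathcal W$ takes every value in $\{0,1,2,\dots\}$.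
\end{theorem}

The method is separation of variables. On the Fourier mode $v$ the operator $P$ becomes a fourth-order ordinary differential operator (Section~\ref{sec:modes}) whose four solutions are explicit (Section~\ref{sec:kernel}). Two of them come from a CR monomial and an anti-CR monomial. The other two are indefinite integrals, and they close up around the $s$-circle exactly when the periods $I(v)$ and $I(-v)$ vanish. Each condition $I(v)=0$ is a single real equation on the curve $\gamma$, and it can be solved. Section~\ref{sec:example} solves it in the simplest way, and the remaining sections prove Theorems~\ref{thm:dim}--\ref{thm:prescribe} in order.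

\section{The operator on Fourier modes}\label{sec:modes}

\subsection{Coordinates adapted to the structure}

Two changes of coordinates simplify the computation. First, choose a smooth function $\varphi(s)$ with $a=\sin\varphi$, $b=\cos\varphi$. Then $\dot\varphi=\kappa$ and $\varphi(s+L)=\varphi(s)+2\pi k$. Because $\kappa>0$, we can use $\varphi$ as a coordinate in place of $s$. Put
\[
\rho=1/\kappa,\qquad \sigma=\sqrt{\kappa/2},\qquad \partial=\partial_\varphi=\rho\,\partial_s .
\]
A prime denotes the derivative of a function with respect to $\varphi$, and \emph{periodic} means $L$-periodic in $s$, that is, $2\pi k$-periodic in $\varphi$. We have $ds=\rho\,d\varphi$, and if $(\xi,\eta)$ is identified with $\xi+i\eta$, then $\gamma'=\rho\,ie^{i\varphi}$. In particular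
\begin{equation}\label{eq:closed}
\gamma\ \text{is closed}\iff\int_0^{2\pi k}\rho\,e^{i\varphi}\,d\varphi=0 .
\end{equation}

Second, on the cover $\mathbb R\times\mathbb T^2$ put $\tilde x=x-\int_0^sp\,dt$ and $\tilde y=y-\int_0^sq\,dt$. This removes the real parts of $\alpha$ and $\beta$ from all local formulas. Indeed $b\,d\tilde x-a\,d\tilde y=\theta$, and the field $\partial_s+p\,\partial_x+q\,\partial_y$ becomes $\partial_s$ in the coordinates $(s,\tilde x,\tilde y)$. With $Y=a\,\partial_{\tilde x}+b\,\partial_{\tilde y}$ and $\kappa/\sqrt{2\kappa}=\sigma$, $\sigma\rho=1/(2\sigma)$, we obtain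
\begin{equation}\label{eq:frame}
\theta=b\,d\tilde x-a\,d\tilde y,\qquad Z_1=\sigma(\partial+i\rho Y)=\sigma\partial+\frac{i}{2\sigma}Y,\qquad Z_1-Z_{\bar1}=\frac i\sigma Y .
\end{equation}
Since $a'=b$ and $b'=-a$, we have $d\theta=-d\varphi\wedge(a\,d\tilde x+b\,d\tilde y)$. Three facts follow. The frame is normalized: $d\theta(Z_1,Z_{\bar1})=-\bigl(\sigma\cdot\frac{-i}{2\sigma}-\sigma\cdot\frac i{2\sigma}\bigr)=i$. The Reeb field is $T=b\,\partial_{\tilde x}-a\,\partial_{\tilde y}$. The volume form is
\[
\theta\wedge d\theta=d\varphi\wedge d\tilde x\wedge d\tilde y=d\varphi\wedge dx\wedge dy .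
\]

\begin{lemma}\label{lem:P}
$P_1=\bigl(Z_1(Z_1+\sigma')+\sigma^2\bigr)Z_{\bar1}$ and $P=4(Z_{\bar1}+\sigma')P_1$.
\end{lemma}

\begin{proof}
We have $[\partial,Y]=T$, $[T,\partial]=Y$ and $[T,Y]=0$. Hence, by \eqref{eq:frame},
\begin{align}
[Z_1,Z_{\bar1}]&=-2i\Bigl[\sigma\partial,\frac1{2\sigma}Y\Bigr]=-iT+\frac{i\sigma'}{\sigma}Y=-iT+\sigma'(Z_1-Z_{\bar1}),\label{eq:br1}\\
[T,Z_1]&=[T,Z_{\bar1}]=\sigma Y=-i\sigma^2(Z_1-Z_{\bar1}).\label{eq:br2}
\end{align}
Evaluate \eqref{eq:structure} on pairs of frame vectors, using $d\theta^1(X,X')=-\theta^1([X,X'])$ for such pairs. The pair $(Z_1,Z_{\bar1})$ gives $\omega_1{}^1(Z_{\bar1})=-\sigma'$, and conjugation gives $\omega_{\bar1}{}^{\bar1}(Z_1)=-\sigma'$. The pair $(T,Z_{\bar1})$ gives $A^1{}_{\bar1}=i\sigma^2$, so $iA_{11}=\sigma^2$. Insert these values in \eqref{eq:defP}.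
\end{proof}

Let $\overline{P_1}$ be the conjugate operator, $\overline{P_1}u=\overline{P_1\overline u}$; it is obtained from $P_1$ by exchanging $Z_1$ and $Z_{\bar1}$.

\begin{lemma}\label{lem:pluri}
If $\psi\in\mathcal P$, then $P_1\psi=0$ and $\overline{P_1}\psi=0$. In particular $\mathcal P\subset\operatorname{Ker}P$.
\end{lemma}

\begin{proof}
Locally $2\psi=F+\overline F$ with $Z_{\bar1}F=0$, and $P_1F=0$. For the other term, $Z_1\overline F=0$, so \eqref{eq:br1} gives
\[
(Z_1+\sigma')Z_{\bar1}\overline F=[Z_1,Z_{\bar1}]\overline F+\sigma'Z_{\bar1}\overline F=-iT\overline F,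
\]
and \eqref{eq:br2} gives $Z_1(-iT\overline F)=i[T,Z_1]\overline F=-\sigma^2Z_{\bar1}\overline F$. This cancels the torsion term, so $P_1\overline F=0$. Thus $P_1\psi=0$, and $\overline{P_1}\psi=0$ because $\psi$ is real.
\end{proof}

\subsection{Separation of variables}

For $v=(m,n)\in\mathbb Z^2$ let $h_v=ma+nb$. Then
\begin{equation}\label{eq:h}
h_v'=mb-na,\qquad h_v''=-h_v,\qquad h_v^2+h_v'^2=|v|^2,\qquad H_v'=\rho h_v .
\end{equation}
Expand a smooth function on $M$ as $u=\sum_vu_v(s)e^{i(mx+ny)}$ and rewrite each term as $g_v(s)e^{i(m\tilde x+n\tilde y)}$ with $g_v=u_v\exp\bigl(i\int_0^s(mp+nq)\,dt\bigr)$. We call $g_v$ the \emph{$v$-th coefficient} of $u$. The function $u_v$ is periodic if and only if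
\begin{equation}\label{eq:quasi}
g_v(s+L)=\chi_v\,g_v(s),\qquad \chi_v=\exp\Bigl(i\int_0^L(mp+nq)\,dt\Bigr).
\end{equation}
From the definitions, $A^mB^n=\overline{\chi_v}\,e^{-H_v(L)}$ with $|\chi_v|=1$, so
\begin{equation}\label{eq:Lambda}
v\in\Lambda\iff \chi_v=1\ \text{and}\ H_v(L)=0 .
\end{equation}
If $u$ and $\psi$ have coefficients $g_v$ and $\psi_v$, then $g_v\overline{\psi_v}$ is periodic and Parseval's identity reads
\begin{equation}\label{eq:parseval}
\int_Mu\,\overline\psi\;\theta\wedge d\theta=4\pi^2\sum_v\int_0^{2\pi k}g_v\,\overline{\psi_v}\,d\varphi .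
\end{equation}
The function $u$ is real if and only if $g_{-v}=\overline{g_v}$ for all $v$.

On functions $g(s)e^{i(m\tilde x+n\tilde y)}$ the field $Y$ acts as multiplication by $ih_v$. Define
\[
D_v=\partial+\rho h_v=e^{-H_v}\,\partial\,e^{H_v},\qquad Q_v=(D_{-v}^2+1)\,\kappa D_v,\qquad P_v=D_v\,\kappa\,Q_v,
\]
where functions act by multiplication and products are compositions of operators.

\begin{proposition}\label{prop:modes}
On the $v$-th coefficient, $Z_{\bar1}$, $Z_1$, $P_1$, $\overline{P_1}$ and $P$ act as $\sigma D_v$, $\sigma D_{-v}$, $\frac12\sigma Q_v$, $\frac12\sigma Q_{-v}$ and $P_v$. Consequently $Pu=0$ if and only if $P_vg_v=0$ for all $v$, and the $v$-th coefficient of a function in $\mathcal P$ lies in $\ker Q_v\cap\ker Q_{-v}$.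
\end{proposition}

\begin{proof}
The formulas for $Z_1$ and $Z_{\bar1}$ follow from \eqref{eq:frame}. The zeroth-order term $\sigma'$ in Lemma~\ref{lem:P} is the commutator $[\partial,\sigma]$, so $Z_1+\sigma'=D_{-v}\sigma$ and $Z_{\bar1}+\sigma'=D_v\sigma$. With $\sigma^2=\kappa/2$,
\[
P_1=\sigma D_{-v}D_{-v}\sigma\cdot\sigma D_v+\sigma^2\cdot\sigma D_v=\tfrac12\sigma Q_v,\qquad P=4D_v\sigma\cdot\tfrac12\sigma Q_v=P_v .
\]
Exchanging $Z_1$ and $Z_{\bar1}$ exchanges $D_v$ and $D_{-v}$, which gives the formula for $\overline{P_1}$. All these operators commute with $\mathbb T^2$, so they act coefficient by coefficient; the last claim is then Lemma~\ref{lem:pluri}.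
\end{proof}

\section{The four local solutions}\label{sec:kernel}

Fix $v\neq0$ and write $H=H_v$, $h=h_v$. Kernels in this section are spaces of complex functions on $\mathbb R$, with no periodicity condition. The operators $Q_v$ and $P_v$ have orders $3$ and $4$ and leading coefficients $\kappa$ and $\kappa^2$, so their kernels have dimensions $3$ and $4$. Two solutions are known in advance: by \eqref{eq:zeta},
\begin{equation}\label{eq:monomials}
e^{-H}e^{i(m\tilde x+n\tilde y)}=\zeta_1^m\zeta_2^n,\qquad e^{H}e^{i(m\tilde x+n\tilde y)}=\overline{\zeta_1^{-m}\zeta_2^{-n}} .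
\end{equation}
To find the third solution of $Q_vg=0$, note that $D_{-v}^2+1=e^{H}(\partial^2+1)e^{-H}$. So the equation says that $e^{-H}\kappa D_vg$ lies in the span of $\sin\varphi$ and $\cos\varphi$, which for $v\neq0$ is the span of $h$ and $h'$. The two known solutions produce $0$ and a multiple of $h$. The missing one must produce $h'$, and integrating $\kappa D_vg=e^Hh'$ leads to
\[
F_v=e^{-H_v}\int_0^se^{2H_v}h_v'\,dt .
\]

\begin{lemma}\label{lem:kernel}
Let $v\neq0$.
\begin{itemize}
\item[(i)] $\ker Q_v$ has basis $e^{-H},e^{H},F_v$, and $\ker Q_{-v}$ has basis $e^{-H},e^{H},F_{-v}$.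
\item[(ii)] $Q_vF_{-v}=-2|v|^2\rho\,e^{-H}$.
\item[(iii)] $\ker Q_v\cap\ker Q_{-v}=\operatorname{span}(e^{-H},e^{H})$.
\item[(iv)] $\ker P_v=\ker P_{-v}$, with basis $e^{-H},e^{H},F_v,F_{-v}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Using $D_v=e^{-H}\partial e^{H}$, $H'=\rho h$ and $ds=\rho\,d\varphi$, we get
\[
\kappa D_ve^{-H}=0,\qquad \kappa D_ve^{H}=2he^{H},\qquad \kappa D_vF_v=h'e^{H}.
\]
So the three functions lie in $\ker Q_v$. They are independent because $h$ and $h'$ are. Replacing $v$ by $-v$ exchanges $e^{H}$ and $e^{-H}$ and gives the second statement.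

(ii) We have $F_{-v}=-e^{H}\Gamma$ with $\Gamma=\int_0^se^{-2H}h'\,dt$ and $\Gamma'=\rho e^{-2H}h'$. Put
\[
X=e^{-H}\kappa D_v(e^{H}\Gamma)=\kappa e^{-2H}(e^{2H}\Gamma)'=2h\Gamma+h'e^{-2H}.
\]
In $X'$ the terms $2h\Gamma'=2\rho hh'e^{-2H}$ and $h'(e^{-2H})'=-2\rho hh'e^{-2H}$ cancel. With \eqref{eq:h},
\[
X'=2h'\Gamma-he^{-2H},\qquad X''=-2h\Gamma-h'e^{-2H}+2\rho(h'^2+h^2)e^{-2H}=-X+2|v|^2\rho e^{-2H}.
\]
Therefore $Q_vF_{-v}=-e^{H}(X''+X)=-2|v|^2\rho e^{-H}$.

(iii) An element of $\ker Q_{-v}$ is a combination of $e^{-H},e^{H},F_{-v}$. By (i) and (ii), $Q_v$ annihilates it if and only if the coefficient of $F_{-v}$ is zero.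

(iv) By (ii), $P_vF_{-v}=-2|v|^2D_ve^{-H}=0$. Thus $\ker P_v$ contains $\ker Q_v$ and the function $F_{-v}\notin\ker Q_v$, and these span a space of dimension $4$. The list of four functions is symmetric under $v\mapsto-v$.
\end{proof}

Part (ii) exhibits the phenomenon that $\mathcal W$ measures: $P_1$ does not annihilate $F_{-v}e^{i(m\tilde x+n\tilde y)}$, but its divergence does.

\begin{remark}
The operator $P_v-P_{-v}$ has order at most $3$ and annihilates $\ker P_v$, whose elements realize every $3$-jet at every point. Hence $P_v=P_{-v}$, which says that $P$ is a real operator. We use only the equality of the kernels.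
\end{remark}

\section{The first example}\label{sec:example}

Take $p=q=0$ and $v=(1,0)$, so that $h=\sin\varphi$, $h'=\cos\varphi$ and $\chi_v=1$. By Lemma~\ref{lem:kernel}, a periodic $F_v$ gives an element of the kernel of $P$ that is not the coefficient of a pluriharmonic function. The function $F_v$ is periodic if $H$ is periodic and $I(v)=\int\rho e^{2H}\cos\varphi\,d\varphi$ vanishes. The cheapest way to make the integral vanish is to make the weight $\rho e^{2H}$ constant. This means $\kappa'/\kappa=2H'=2\rho\sin\varphi$, that is, $\kappa'=2\sin\varphi$, and so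
\[
\kappa=C-2\cos\varphi,\qquad C>2 .
\]
Then $e^{2H}$ is a multiple of $\kappa$ and is automatically periodic, and $F_v$ is a multiple of $\sin\varphi/\sqrt\kappa$. The data of Theorem~\ref{thm:example} are the case $C=2\sqrt2$, written in the arclength parameter.

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $E=\sqrt2+\cos2s$, so that $a=\sin2s/E$ and $b=(1+\sqrt2\cos2s)/E=\sqrt2-1/E$. Then
\[
a^2+b^2=\frac{1-\cos^22s+1+2\sqrt2\cos2s+2\cos^22s}{E^2}=1,
\]
\[
\dot a=\frac{2E\cos2s+2\sin^22s}{E^2}=\frac{2\sqrt2\cos2s+2}{E^2}=\frac2E\,b,\qquad \dot b=\frac{\dot E}{E^2}=-\frac2E\,a .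
\]
Hence $\kappa=2/E=2\sqrt2-2b>0$, and the data are admissible with $L=\pi$. Since $p=q=0$, we have $A=\exp(-\int_0^\pi a\,ds)$ and $B=\exp(-\int_0^\pi b\,ds)$. The function $a$ is odd and $\pi$-periodic, so $A=1$. The integral $\int_0^{2\pi}(\sqrt2+\cos t)^{-1}dt=2\pi$ gives $\int_0^\pi ds/E=\pi$, so $\int_0^\pi b\,ds=(\sqrt2-1)\pi$.

Let $v=(1,0)$. From $\dot H=a=-\dot E/(2E)$ we get $e^{2H}=E(0)/E=\frac12E(0)\kappa$. Since $\kappa b=\dot a$ and $a(0)=0$,
\[
F_v=e^{-H}\cdot\tfrac12E(0)\int_0^s\kappa b\,dt=\tfrac12\sqrt{E(0)}\;f,\qquad f=\sqrt E\,a=\frac{\sin2s}{\sqrt E}.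
\]
The function $u=f\cos x$ has coefficients $f/2$ in the modes $\pm v$, and $f\in\ker P_v=\ker P_{-v}$ by Lemma~\ref{lem:kernel}(iv). So $Pu=0$.

Let $\psi\in\mathcal P$. By Proposition~\ref{prop:modes} and Lemma~\ref{lem:kernel}(iii), the coefficients $\psi_{\pm v}$ are combinations of $\sqrt E$ and $1/\sqrt E$, hence even in $s$. The function $f$ is odd, and $d\varphi=\kappa\,ds$ with $\kappa$ even. So $f\,\overline{\psi_{\pm v}}\,\kappa$ is odd and $\pi$-periodic, its integral over a period is zero, and \eqref{eq:parseval} gives $u\perp\psi$. Thus $0\neq u\in\mathcal W$.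
\end{proof}

The same argument, with parity in $\varphi$, applies to $M_\rho$ with $1/\rho=C-2\cos\varphi$ for every $C>2$. Parity only served to identify the orthogonal representative. In general we subtract from $F_v$ its projection onto $\operatorname{span}(e^{-H},e^{H})$.

\section{The dimension formula}\label{sec:dim}

Let $K_v$ be the complex space of solutions of $P_vg=0$ that satisfy \eqref{eq:quasi}. Define subspaces $\mathcal P_v$ by
\[
\mathcal P_v=\begin{cases}0,&v\notin\Lambda,\\ \operatorname{span}(e^{-H_v},e^{H_v}),&v\in\Lambda\setminus0,\\ \{\text{periodic elements of }\operatorname{span}(1,\xi,\eta)\},&v=0.\end{cases}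
\]
We determine $K_v$ mode by mode, show that $\mathcal P_v$ is what the pluriharmonic functions contribute to it, and add up the differences.

\subsection{Nonzero modes}

\begin{lemma}\label{lem:nonzero}
Let $v\neq0$. If $v\notin\Lambda$, then $K_v=0$. If $v\in\Lambda$, then $K_v$ is spanned by $e^{-H_v}$ and $e^{H_v}$, together with $F_v$ if $I(v)=0$ and with $F_{-v}$ if $I(-v)=0$.
\end{lemma}

\begin{proof}
The coefficients of $P_v$ are periodic, so the shift $(Sg)(s)=g(s+L)$ acts on $\ker P_v$, and $K_v=\ker(S-\chi_v)$. Let $h_0=H_v(L)$; then $H_v(s+L)=H_v(s)+h_0$. Splitting $\int_0^{s+L}=\int_0^L+\int_L^{s+L}$ in the definition of $F_{\pm v}$ gives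
\[
Se^{\pm H_v}=e^{\pm h_0}e^{\pm H_v},\quad SF_v=e^{h_0}F_v+e^{-h_0}I(v)e^{-H_v},\quad SF_{-v}=e^{-h_0}F_{-v}+e^{h_0}I(-v)e^{H_v}.
\]
So $S$ is triangular in the basis of Lemma~\ref{lem:kernel}(iv), with eigenvalues $e^{\pm h_0}$. Let $v\notin\Lambda$. By \eqref{eq:Lambda}, either $h_0\neq0$, and then no eigenvalue has modulus $1=|\chi_v|$, or $h_0=0$ and $\chi_v\neq1$, and then the only eigenvalue is $1$. In both cases $K_v=0$. Let $v\in\Lambda$. Then $h_0=0$, $\chi_v=1$, and $S-1$ sends $e^{\pm H_v}$ to $0$, $F_v$ to $I(v)e^{-H_v}$, and $F_{-v}$ to $I(-v)e^{H_v}$. The two images are multiples of independent functions, which gives the claim.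
\end{proof}

\subsection{The invariant mode}

For $v=0$ Lemma~\ref{lem:kernel} degenerates, since $e^{H}=e^{-H}=1$ and $F_0=0$. Here $Q_0=(\partial^2+1)\kappa\partial$ and $P_0=\partial\kappa Q_0$. Since $\kappa\xi'=-\sin\varphi$ and $\kappa\eta'=\cos\varphi$, we have $\ker Q_0=\operatorname{span}(1,\xi,\eta)$. The fourth solution is obtained from the support function of $\gamma$,
\[
z_\gamma=\xi\cos\varphi+\eta\sin\varphi .
\]
From $\xi'=-\rho\sin\varphi$ and $\eta'=\rho\cos\varphi$ we get $z_\gamma'=-\xi\sin\varphi+\eta\cos\varphi$, and then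
\begin{equation}\label{eq:support}
z_\gamma''+z_\gamma=\rho,\qquad \int_0^{2\pi k}\rho z_\gamma\,d\varphi=\int_{\gamma|[0,L]}(\xi\,d\eta-\eta\,d\xi).
\end{equation}

\begin{lemma}\label{lem:zero}
$\dim K_0/\mathcal P_0=\varepsilon$.
\end{lemma}

\begin{proof}
A periodic function $f$ lies in $K_0$ if and only if $z=\kappa f'$ satisfies $z''+z=c\rho$ for a constant $c$, and it lies in $\mathcal P_0$ if and only if $c=0$. So the codimension is $1$ if $c=1$ occurs and $0$ otherwise. Suppose that $c=1$ occurs. Multiplying $z''+z=\rho$ by $e^{i\varphi}$ and integrating over a period gives $\int\rho e^{i\varphi}\,d\varphi=0$, so $\gamma$ is closed by \eqref{eq:closed}. Now let $\gamma$ be closed. The solutions of $z''+z=\rho$ are $z=z_\gamma+\ell$ with $\ell\in\operatorname{span}(\sin\varphi,\cos\varphi)$, and they are periodic. A primitive $f$ of $\rho z$ is periodic if and only if $\int\rho z\,d\varphi=0$. Since $\int\rho\ell\,d\varphi=0$ by \eqref{eq:closed}, this is the condition $\oint_\gamma(\xi\,d\eta-\eta\,d\xi)=0$ by \eqref{eq:support}.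
\end{proof}

\subsection{The pluriharmonic part and the count}

\begin{lemma}\label{lem:Pv}
The $v$-th coefficient of every $\psi\in\mathcal P$ lies in $\mathcal P_v$. Conversely, for $g\in\mathcal P_v$ the function $g\,e^{i(m\tilde x+n\tilde y)}$ on $M$ is a complex linear combination of elements of $\mathcal P$.
\end{lemma}

\begin{proof}
Let $\psi\in\mathcal P$. Its coefficient $\psi_v$ lies in $K_v$ and in $\ker Q_v\cap\ker Q_{-v}$. For $v\notin\Lambda$ use $K_v=0$; for $v\in\Lambda\setminus0$ use Lemma~\ref{lem:kernel}(iii); for $v=0$ use $\ker Q_0=\operatorname{span}(1,\xi,\eta)$.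

For the converse let $v\in\Lambda\setminus0$. The functions \eqref{eq:monomials} are defined on $M$; the first is CR and the second is the conjugate of a CR function. The real and imaginary parts of a CR function $F$ are $\operatorname{Re}F$ and $\operatorname{Re}(-iF)$, so both lie in $\mathcal P$. For $v=0$, the space $\mathcal P_0$ is closed under conjugation, so it is spanned by real periodic functions $c_0+c_1\xi+c_2\eta$. Such a function is locally the real part of the CR function $c_0+c_1\log\zeta_1-c_2\log\zeta_2$.
\end{proof}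

Let $W_v$ be the orthogonal complement of $\mathcal P_v$ in $K_v$ for the inner product $\int_0^{2\pi k}g_1\overline{g_2}\,d\varphi$. By Lemmas~\ref{lem:nonzero} and~\ref{lem:zero}, $W_v=0$ for $v\notin\Lambda$, $\dim W_0=\varepsilon$, and for $v\in\Lambda\setminus0$ the dimension of $W_v$ is the number of points of $\{v,-v\}$ that lie in $N$.

\begin{proposition}\label{prop:assembly}
A smooth real function $u$ on $M$ lies in $\mathcal W$ if and only if $g_v\in W_v$ for every $v$. If $N$ is finite, then $\dim_{\mathbb R}\mathcal W=2\,\#N+\varepsilon$.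
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:modes}, $Pu=0$ if and only if $g_v\in K_v$ for all $v$. If $g_v\perp\mathcal P_v$ for all $v$, then $u\perp\mathcal P$ by \eqref{eq:parseval} and the first part of Lemma~\ref{lem:Pv}. If $u\perp\mathcal P$, then $u$ is orthogonal to $g\,e^{i(m\tilde x+n\tilde y)}$ for $g\in\mathcal P_v$ by the second part, and this says $g_v\perp\mathcal P_v$.

For $v\in\Lambda$ we have $K_{-v}=K_v$ and $\mathcal P_{-v}=\mathcal P_v$, and these spaces are closed under conjugation; hence $\overline{W_v}=W_v=W_{-v}$. A pair $\{v,-v\}$ with $v\neq0$ contributes the functions with $g_v\in W_v$ arbitrary and $g_{-v}=\overline{g_v}$, a real space of dimension $2\dim_{\mathbb C}W_v=2\,\#(N\cap\{v,-v\})$. The mode $0$ contributes the real elements of $W_0$, of real dimension $\varepsilon$. If $N$ is finite, only finitely many modes contribute, and the sum over them is $2\,\#N+\varepsilon$.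
\end{proof}

\subsection{High modes do not contribute}

For large $|v|$ the weight $e^{2H_v}$ in $I(v)$ concentrates near the maximum of $H_v$. There $h_v=0$ and, because the tangent turns counterclockwise, $h_v'=-|v|$. So $I(v)$ should be negative. We need this uniformly in $\rho$ for use in Section~\ref{sec:prescribe}.

\begin{lemma}\label{lem:finite}
Suppose that $0<\rho_0\le\rho\le\rho_1$. There is $R$, depending only on $k,\rho_0,\rho_1$, such that $I(v)<0$ for all $v\in\mathbb Z^2$ with $|v|\ge R$ and $H_v(L)=0$.
\end{lemma}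

\begin{proof}
Let $v\neq0$ with $H_v(L)=0$, so that $H=H_v$ is periodic. For a suitable translate $\vartheta$ of $\varphi$ we have $h_v=|v|\sin\vartheta$, and then
\begin{equation}\label{eq:shifted}
\frac{dH}{d\vartheta}=|v|\rho\sin\vartheta,\qquad I(v)=|v|\int_0^{2\pi k}\rho\,e^{2H}\cos\vartheta\,d\vartheta .
\end{equation}
Let $H^*=\max H$.

\emph{The positive part.} The function $H$ increases on $[2\pi j,2\pi j+\pi]$. For $\vartheta\in[2\pi j,2\pi j+\frac\pi2]$,
\[
H^*-H(\vartheta)\ge H(2\pi j+\pi)-H(2\pi j+\tfrac\pi2)=\int_{2\pi j+\pi/2}^{2\pi j+\pi}|v|\rho\sin\vartheta\,d\vartheta\ge|v|\rho_0 .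
\]
For $\vartheta\in[2\pi j-\frac\pi2,2\pi j]$ the same bound follows from $H^*-H(\vartheta)\ge H(2\pi j-\pi)-H(2\pi j-\frac\pi2)$, since $H$ decreases on $[2\pi j-\pi,2\pi j]$. The integral of $\cos\vartheta$ over the set where it is positive is $2k$, so this set contributes at most $2k\rho_1|v|\,e^{2H^*-2|v|\rho_0}$ to $I(v)$.

\emph{The negative part.} The maximum is attained at a point $\vartheta^*\equiv\pi\pmod{2\pi}$, because these are the only points where $dH/d\vartheta$ changes sign from positive to negative. For $|\vartheta-\vartheta^*|\le|v|^{-1/2}\le1<\frac\pi3$ we have $\cos\vartheta\le-\frac12$ and, using $|\sin\vartheta|\le|\vartheta-\vartheta^*|$, $H^*-H(\vartheta)\le\frac12|v|\rho_1(\vartheta-\vartheta^*)^2\le\frac12\rho_1$. This interval has length $2|v|^{-1/2}$, so the set where $\cos\vartheta<0$ contributes at most $-\rho_0|v|^{1/2}e^{2H^*-\rho_1}$.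

Hence $I(v)<0$ as soon as $\rho_0e^{-\rho_1}>2k\rho_1|v|^{1/2}e^{-2|v|\rho_0}$, which holds for all large $|v|$.
\end{proof}

\subsection{Closed curves}

Recall that the winding number of a closed curve about a point equals the number of upward crossings minus the number of downward crossings of the horizontal ray from that point to the right, provided that the curve meets the ray transversally.

\begin{lemma}[Green's formula with winding numbers]\label{lem:green}
Let $\gamma$ be closed. Then $w$ is bounded with compact support, and for every smooth one-form $\mu$ on $\mathbb R^2$ with $d\mu=\psi\,d\xi\wedge d\eta$,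
\[
\oint_\gamma\mu=\iint_{\mathbb R^2}w\,\psi\,d\xi\,d\eta .
\]
\end{lemma}

\begin{proof}
Since $\dot\eta=\cos\varphi$, a period consists of $k$ arcs on which $\eta$ increases and $k$ arcs on which it decreases. So $|w|\le k$, and $w=0$ outside a disk containing $\gamma$. Choose $X$ with $\xi>-X$ on $\gamma$ and let $\Psi(\xi,\eta)=\int_{-X}^\xi\psi(t,\eta)\,dt$. The form $\mu-\Psi\,d\eta$ is closed, hence exact, so we may take $\mu=\Psi\,d\eta$. Using $\eta$ as parameter on each arc,
\[
\oint_\gamma\Psi\,d\eta=\int_{\mathbb R}\ \sum_{s:\,\eta(s)=\eta_0}\operatorname{sgn}\dot\eta(s)\int_{-X}^{\xi(s)}\psi(\xi_0,\eta_0)\,d\xi_0\,d\eta_0 .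
\]
For fixed $(\xi_0,\eta_0)$ with $\xi_0>-X$, the coefficient of $\psi(\xi_0,\eta_0)$ is the signed number of crossings with $\xi(s)>\xi_0$, which is $w(\xi_0,\eta_0)$ for almost every point. For $\xi_0<-X$ we have $w=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
For $v\in\Lambda$ we have $H_v(L)=0$ by \eqref{eq:Lambda}, so $N$ is finite by Lemma~\ref{lem:finite}, and Proposition~\ref{prop:assembly} gives the dimension. Let $\gamma$ be closed. Since $de_v=2e_v(-m\,d\xi+n\,d\eta)$ and
\begin{equation}\label{eq:wedge}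
(-m\,d\xi+n\,d\eta)\wedge(n\,d\xi+m\,d\eta)=-|v|^2\,d\xi\wedge d\eta,
\end{equation}
Lemma~\ref{lem:green} applied to \eqref{eq:HI} and to $\xi\,d\eta-\eta\,d\xi$ gives
\begin{equation}\label{eq:IPhi}
I(v)=-2|v|^2\,\Phi(v),\qquad \oint_\gamma(\xi\,d\eta-\eta\,d\xi)=2\Phi(0).
\end{equation}
The statements about closed curves follow.
\end{proof}

\section{Two vanishing criteria}\label{sec:vanish}

\begin{proof}[Proof of Theorem~\ref{thm:vanish}(a)]
For closed $\gamma$ we have $H_v(L)=0$ for all $v$, so Lemma~\ref{lem:finite} and \eqref{eq:IPhi} give $\Phi(v)>0$ for large $|v|$. Hence $w$ does not vanish almost everywhere. If $w\ge0$, then $\Phi(v)>0$ for every $v$, because $e_v>0$. Theorem~\ref{thm:dim} gives $\mathcal W=0$.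
\end{proof}

This contains the two known vanishing results. A simple closed curve has rotation number $+1$ or $-1$ according to its orientation, so one with $\kappa>0$ is positively oriented. For its $k$-fold iterate, $w$ equals $k$ in the interior and $0$ outside. The proof does not use $A=B=1$; it allows any unimodular $A$ and $B$.

For part (b), the hypothesis $k=1$ means that a periodic $H_v$ has one maximum and one minimum per period. Then each level is attained twice, and $c(t)$ becomes the Laplace transform of a function of one variable with a single change of sign.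

\begin{lemma}\label{lem:onezero}
Let $k=1$, let $v_0\neq0$ satisfy $H_{v_0}(L)=0$, and let $c(t)=\int_0^Le^{2tH_{v_0}}h_{v_0}'\,ds$. There is a real number $y_0$ such that $\tilde c(t)=e^{-2ty_0}c(t)$ has negative derivative everywhere and tends to $\mp\infty$ as $t\to\pm\infty$. In particular $c$ has exactly one real zero $t_0$, and $\frac{dc}{dt}(t_0)<0$.
\end{lemma}

\begin{proof}
Let $H=H_{v_0}$ and let $\vartheta$ be as in \eqref{eq:shifted}. Then $H$ increases from $y_-$ to $y_+$ on $(0,\pi)$ and decreases back to $y_-$ on $(\pi,2\pi)$. For $y\in(y_-,y_+)$ let $\vartheta_1(y)\in(0,\pi)$ and $\vartheta_2(y)\in(\pi,2\pi)$ be the points where $H=y$. Since $h_{v_0}'\,ds=|v_0|\rho\cos\vartheta\,d\vartheta=\cot\vartheta\,dH$,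
\[
c(t)=\int_{y_-}^{y_+}e^{2ty}\,\mathcal D(y)\,dy,\qquad \mathcal D(y)=\cot\vartheta_1(y)-\cot\vartheta_2(y),
\]
and $\mathcal D$ is integrable because $|\cot\vartheta|\,|dH|\le|v_0|\rho\,d\vartheta$. As $y$ increases, $\vartheta_1$ increases from $0$ to $\pi$ and $\vartheta_2$ decreases from $2\pi$ to $\pi$. The cotangent decreases on each of the two intervals, so $\mathcal D$ decreases strictly and continuously from $+\infty$ to $-\infty$. Let $y_0$ be its zero. Then $(y-y_0)\mathcal D(y)<0$ for $y\neq y_0$, and
\[
\frac{d\tilde c}{dt}=\int_{y_-}^{y_+}2(y-y_0)\,e^{2t(y-y_0)}\,\mathcal D(y)\,dy<0 .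
\]
As $t\to+\infty$, the part of $\tilde c(t)=\int e^{2t(y-y_0)}\mathcal D\,dy$ over $y>y_0$ tends to $-\infty$ by monotone convergence, and the part over $y<y_0$ tends to $0$ by dominated convergence. As $t\to-\infty$ the two parts exchange roles and the limit is $+\infty$. At the zero, $\frac{dc}{dt}(t_0)=e^{2t_0y_0}\frac{d\tilde c}{dt}(t_0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vanish}(b)]
For $v_0=(m_0,n_0)$ we have $h_{v_0}'\,ds=n_0\,d\xi+m_0\,d\eta$ along $\gamma$, so $c(0)=n_0\xi(L)+m_0\eta(L)$.

Let $\gamma$ be closed, and apply Lemma~\ref{lem:onezero} to an arbitrary $v_0\neq0$. Then $c(0)=0$, so $t_0=0$ and $I(v_0)=c(1)\neq0$. Thus $N=\emptyset$. By Lemma~\ref{lem:green} and \eqref{eq:wedge},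
\[
0>\frac{dc}{dt}(0)=2\oint_\gamma(-m_0\xi+n_0\eta)(n_0\,d\xi+m_0\,d\eta)=-2|v_0|^2\,\Phi(0),
\]
so $\varepsilon=0$. Hence $\mathcal W=0$.

Let $\gamma$ not be closed. Then $\varepsilon=0$, and by \eqref{eq:Lambda} the group $\Lambda$ lies on the line $-m\xi(L)+n\eta(L)=0$. So $\Lambda=0$, in which case $N=\emptyset$ and $\mathcal W=0$, or $\Lambda=\mathbb Zv_0$ with $v_0\neq0$. In the second case Lemma~\ref{lem:onezero} gives the unique zero $t_0$. If $c(0)$ were zero, then $(\xi(L),\eta(L))$ would be orthogonal to both $(n_0,m_0)$ and $(-m_0,n_0)$, and $\gamma$ would be closed. So $t_0\neq0$. Finally $I(tv_0)=t\,c(t)$ for $t\in\mathbb Z$, so $N=\{t_0v_0\}$ if $t_0\in\mathbb Z$ and $N=\emptyset$ otherwise. Theorem~\ref{thm:dim} gives the dimension.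
\end{proof}

In Theorem~\ref{thm:example} we have $k=\frac1{2\pi}\int_0^\pi2\,ds/E=1$, $\Lambda=\mathbb Z(1,0)$ and $t_0=1$. So there $\dim\mathcal W=2$. The proof in Section~\ref{sec:example} applies to $f\sin x$ without change, and therefore $\mathcal W=\operatorname{span}(f\cos x,f\sin x)$.

\section{A locally convex curve of signed area zero}\label{sec:area}

On $M_\rho$ we have $p=q=0$, so $A=e^{\xi(L)}$ and $B=e^{-\eta(L)}$. Thus $A=B=1$ if and only if $\gamma$ is closed, and then $\Lambda=\mathbb Z^2$. By Theorem~\ref{thm:dim}, the simplest way to obtain $\mathcal W\neq0$ is to make the signed area vanish. Theorem~\ref{thm:vanish} shows that $w$ must take negative values although the curve always turns left. Figure~\ref{fig:triangle} shows how this happens with $k=2$: a left turn by $4\pi/3$ has the same effect on the direction as a right turn by $2\pi/3$.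

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\draw[thick] (-0.26,-0.45) -- ++(60:4.04) arc (-30:210:0.3) -- ++(300:4.04) arc (210:450:0.3) -- ++(180:4.04) arc (90:330:0.3);
\draw[thick,->] (60:1.4) -- (60:1.6);
\draw[thick,->] (3,0) ++(120:1.6) -- ++(300:0.2);
\draw[thick,->] (1.6,0) -- (1.4,0);
\node at (1.5,0.87) {$-1$};
\node at (1.5,3.18) {\small $+1$};
\node at (3.5,-0.29) {\small $+1$};
\node at (-0.5,-0.29) {\small $+1$};
\end{tikzpicture}
\caption{A closed curve that only turns left and has rotation number $2$. At each vertex of the triangle it turns left by $4\pi/3$, so it runs around the triangle clockwise. The labels are winding numbers. With small loops the signed area is negative. In the family the three straight edges are replaced by arcs of small positive curvature.}\label{fig:triangle}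
\end{figure}

The signed area has a simple expression in Fourier coefficients. Let $\rho=\sum_\omega\hat\rho_\omega e^{i\omega\varphi}$ with $\omega\in\frac1k\mathbb Z$. By \eqref{eq:closed}, $\gamma$ is closed if and only if $\hat\rho_{\pm1}=0$. In that case $z=\sum_{\omega\neq\pm1}\hat\rho_\omega(1-\omega^2)^{-1}e^{i\omega\varphi}$ solves $z''+z=\rho$. It differs from $z_\gamma$ by a combination of $\sin\varphi$ and $\cos\varphi$, which is orthogonal to $\rho$. So \eqref{eq:support} and Parseval's identity give
\begin{equation}\label{eq:area}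
\oint_\gamma(\xi\,d\eta-\eta\,d\xi)=\int_0^{2\pi k}\rho z\,d\varphi=2\pi k\sum_{\omega\neq\pm1}\frac{|\hat\rho_\omega|^2}{1-\omega^2}.
\end{equation}
Frequencies $|\omega|>1$ contribute negatively, most strongly those close to $1$; for $k=2$ the closest is $3/2$. One harmonic is not enough: $\rho=1+2t\cos\frac{3\varphi}2$ is positive only for $|t|<\frac12$, and there \eqref{eq:area} equals $4\pi(1-\frac85t^2)>0$. The Poisson kernel in the variable $3\varphi/2$ stays positive while its first coefficient $r$ runs through $[0,1)$. At $r=0$ it gives the doubly traversed circle. As $r\to1$ it concentrates at $\varphi=0,\frac{4\pi}3,\frac{8\pi}3$, the three edge directions of a clockwise triangle as in Figure~\ref{fig:triangle}.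

\begin{proof}[Proof of Theorem~\ref{thm:area}]
The function $r\mapsto8\sum_{l\ge1}r^{2l}/(9l^2-4)$ is continuous and strictly increasing on $[0,1]$. It is $0$ at $r=0$ and at least $\frac85$ at $r=1$, so $r$ exists and is unique. The expansion of the Poisson kernel gives
\[
\rho=\frac1{1+r^2-2r\cos\frac{3\varphi}2}=\frac1{1-r^2}\sum_{l\in\mathbb Z}r^{|l|}e^{3il\varphi/2}>0\qquad\text{on }\mathbb R/4\pi\mathbb Z .
\]
No frequency $3l/2$ equals $\pm1$, so $\gamma$ is closed and $A=B=1$. By \eqref{eq:area},
\[
\oint_\gamma(\xi\,d\eta-\eta\,d\xi)=\frac{4\pi}{(1-r^2)^2}\sum_{l\in\mathbb Z}\frac{r^{2|l|}}{1-\frac94l^2}=\frac{4\pi}{(1-r^2)^2}\Bigl(1-8\sum_{l\ge1}\frac{r^{2l}}{9l^2-4}\Bigr)=0 .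
\]
Hence a real primitive $f$ of $\rho z$ is periodic. It satisfies $Q_0f=z''+z=\rho\neq0$ and $P_0f=(\kappa\rho)'=0$, so $f\in K_0\setminus\mathcal P_0$. Subtracting from $f$ its orthogonal projection onto $\mathcal P_0=\operatorname{span}(1,\xi,\eta)$ leaves a nonzero real element of $W_0$. By Proposition~\ref{prop:assembly} this function of $s$ lies in $\mathcal W$.
\end{proof}

\section{Prescribing the zeros of $\Phi$}\label{sec:prescribe}

For one lattice point a zero of $\Phi$ can be found by the intermediate value theorem, as in Section~\ref{sec:area}. For several points at once we must solve a system of equations under the constraint $\rho>0$, and avoid all other zeros. The tool is concatenation: line integrals over closed curves with a common base point add. The attainable values of $(\Phi(v))_{v\in F}$ therefore form an additive semigroup in $\mathbb R^F$. We show that it is open and lies in no half-space; such a semigroup contains $0$.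

To make concatenation smooth we fix the curves near the base point. Let $\mathcal C_k$ be the set of smooth $\rho>0$ on $\mathbb R/2\pi k\mathbb Z$ with $\int\rho e^{i\varphi}\,d\varphi=0$ and $\rho=1$ near $\varphi=0$; it contains $\rho=1$. For $\rho\in\mathcal C_k$ the member $M_\rho$ has $A=B=1$, $\Lambda=\mathbb Z^2$, and a closed curve $\gamma_\rho$ that starts at $0$. We write $\Phi_\rho$ for its function $\Phi$. For a smooth function $\psi$ on the plane choose a one-form $\mu_\psi$ with $d\mu_\psi=\psi\,d\xi\wedge d\eta$ and put $J_\rho(\psi)=\oint_{\gamma_\rho}\mu_\psi$. By Lemma~\ref{lem:green}, $J_\rho$ is linear in $\psi$ and $J_\rho(e_v)=\Phi_\rho(v)$. For a finite nonempty set $F\subset\mathbb Z^2$ let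
\[
\mathcal S_F=\Bigl\{(\Phi_\rho(v))_{v\in F}:\ \rho\in\bigcup_k\mathcal C_k\Bigr\}\subset\mathbb R^F .
\]
Given $\rho_1\in\mathcal C_{k_1}$ and $\rho_2\in\mathcal C_{k_2}$, the function equal to $\rho_1$ on $[0,2\pi k_1]$ and to $\rho_2(\,\cdot-2\pi k_1)$ on $[2\pi k_1,2\pi(k_1+k_2)]$ lies in $\mathcal C_{k_1+k_2}$, and its curve is $\gamma_{\rho_1}$ followed by $\gamma_{\rho_2}$. Hence $\mathcal S_F$ is closed under addition.

\subsection{Local surjectivity}

\begin{lemma}\label{lem:indep}
The functions $\varphi\mapsto e_v(e^{i\varphi}-1)$, $v\in\mathbb Z^2$, are linearly independent on every open interval.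
\end{lemma}

\begin{proof}
Suppose that a finite sum $\sum_vc_ve^{2m}e^{2(-m\cos\varphi+n\sin\varphi)}$ vanishes on an interval. It is an entire function of $\varphi$, so it vanishes for all complex $\varphi=\varphi_1+i\varphi_2$. The $v$-th term has modulus $|c_v|e^{2m}\exp\bigl(2(-m\cos\varphi_1+n\sin\varphi_1)\cosh\varphi_2\bigr)$. Fix $\varphi_1$ so that the finitely many numbers $-m\cos\varphi_1+n\sin\varphi_1$ are distinct; this excludes only finitely many values modulo $2\pi$. If some $c_v\neq0$, then as $\varphi_2\to\infty$ the nonzero term with the largest such number dominates the others, and the sum is not zero.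
\end{proof}

\begin{lemma}\label{lem:open}
Let $\rho\in\mathcal C_k$ and let $F$ be finite and nonempty. For every $C^\infty$-neighborhood $\mathcal U$ of $\rho$, the values $(\Phi_{\tilde\rho}(v))_{v\in F}$ with $\tilde\rho\in\mathcal U\cap\mathcal C_k$ fill a neighborhood of $(\Phi_\rho(v))_{v\in F}$ in $\mathbb R^F$. In particular $\mathcal S_F$ is open.
\end{lemma}

\begin{proof}
Let $\rho=1$ on $(-3\delta,3\delta)$ and $U=(\delta,2\delta)$. On $U$ the curve is the circular arc $\gamma(\varphi)=e^{i\varphi}-1$. We deform it by perturbing the support function. For real $g\in C_c^\infty(U)$,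
\[
(g''+g)\,ie^{i\varphi}=\bigl((g+ig')e^{i\varphi}\bigr)' .
\]
So for small $t$ the function $\rho+t(g''+g)$ lies in $\mathcal C_k$, and its curve is $\gamma+tV$ with $V=(g+ig')e^{i\varphi}$. Differentiating $\oint\mu_\psi$ in $t$ and integrating by parts gives $\int\psi(\gamma)\det(V,\gamma')\,d\varphi$. Since $\det(V,\gamma')=\operatorname{Im}\bigl(\overline V\rho\,ie^{i\varphi}\bigr)=\rho g$ and $\rho=1$ on $U$,
\[
\frac d{dt}\Big|_{t=0}J_{\rho+t(g''+g)}(\psi)=\int_U\psi(e^{i\varphi}-1)\,g(\varphi)\,d\varphi .
\]
The linear map $g\mapsto\bigl(\int_Ue_v(e^{i\varphi}-1)g\,d\varphi\bigr)_{v\in F}$ is onto $\mathbb R^F$: otherwise a nontrivial combination of the $e_v(e^{i\varphi}-1)$ would be orthogonal to $C_c^\infty(U)$, against Lemma~\ref{lem:indep}. Choose $g_1,\dots,g_{\#F}$ whose images form a basis. The map that sends a small $t\in\mathbb R^{\#F}$ to the vector of values for $\rho+\sum_jt_j(g_j''+g_j)$ is smooth and has invertible derivative at $0$. By the inverse function theorem it maps each neighborhood of $0$ onto a neighborhood of $(\Phi_\rho(v))_{v\in F}$.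
\end{proof}

\subsection{No half-space}

\begin{lemma}\label{lem:half}
For every nonzero $(c_v)\in\mathbb R^F$ there is $\rho\in\bigcup_k\mathcal C_k$ with $\sum_{v\in F}c_v\Phi_\rho(v)<0$.
\end{lemma}

\begin{proof}
Let $\psi=\sum_{v\in F}c_ve_v$; we need $J_\rho(\psi)<0$. The plan is to travel from $0$ to a point where $\psi\neq0$, run around a small triangle with the orientation that makes the integral negative, and return along the same segment, always turning left. Then we round off this polygon.

\emph{The polygon.} By Lemma~\ref{lem:indep} the open set $\{\psi\neq0\}$ is nonempty, so it contains a point $z_*=l_0\,ie^{i\varphi_0}$ with $l_0>0$ and $\varphi_0\in(0,2\pi)$. Consider the path from $0$ with five successive edges $l_j\,ie^{i\varphi_j}$, where $\varphi_0<\varphi_1<\dots<\varphi_4$ are chosen as follows. Put $l_1=l_2=l_3=l$ and $\varphi_1=\varphi_0+\frac\pi2$. Let $\varphi_2-\varphi_1=\varphi_3-\varphi_2$ be $\frac{2\pi}3$ if $\psi(z_*)<0$ and $\frac{4\pi}3$ if $\psi(z_*)>0$. Put $l_4=l_0$ and take $\varphi_4>\varphi_3$ with $\varphi_4\equiv\varphi_0+\pi\pmod{2\pi}$.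 The three middle edges form an equilateral triangle $\Delta$ with vertex $z_*$, traversed counterclockwise in the first case and clockwise in the second, as in Figure~\ref{fig:triangle}. The first and last edges are opposite, so the path is closed, and their contributions to $\oint\mu_\psi$ cancel. The integral over the path is $\iint_\Delta\psi$ in the first case and $-\iint_\Delta\psi$ in the second. Fix $l$ so small that $\psi$ has constant sign on $\Delta$; then the integral is negative.

\emph{Rounding off.} An edge of length $l_j$ in the direction $ie^{i\varphi_j}$ corresponds to a point mass $l_j$ of $\rho\,d\varphi$ at $\varphi_j$. Choose $k$ with $2\pi k>\varphi_4$. For small $\delta>0$ let $\lambda_\delta\ge0$ be smooth, supported in $[-\delta,\delta]$, with integral $1$. Let $\nu_\delta$ be smooth, supported in $[-\delta,\delta]$, with $0\le\nu_\delta\le1-\delta$ and $\nu_\delta=1-\delta$ near $0$. On $\mathbb R/2\pi k\mathbb Z$ put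
\[
\rho_\delta(\varphi)=\sum_{j=0}^4l_j\lambda_\delta(\varphi-\varphi_j)+\delta+\nu_\delta(\varphi)+\nu_\delta(\varphi-\pi).
\]
The constant $\delta$ makes $\rho_\delta$ positive, the bump at $0$ makes it equal to $1$ near $0$, and the bump at $\pi$ compensates the displacement caused by the bump at $0$. Indeed, with $\hat\lambda=\int\lambda_\delta e^{i\varphi}\,d\varphi$ and $\hat\nu=\int\nu_\delta e^{i\varphi}\,d\varphi$,
\[
\int\rho_\delta e^{i\varphi}\,d\varphi=\hat\lambda\sum_jl_je^{i\varphi_j}+0+\hat\nu\,(1+e^{i\pi})=0,
\]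
because the polygon is closed. So $\rho_\delta\in\mathcal C_k$ once the windows $[\varphi_j-\delta,\varphi_j+\delta]$ are disjoint and stay away from $[-\delta,\delta]$.

\emph{The limit.} The last three terms of $\rho_\delta$ have total integral at most $(2\pi k+4)\delta$. Hence the part of $\gamma_{\rho_\delta}$ outside the windows has length $O(\delta)$, and the arc over the $j$-th window has length $l_j+O(\delta)$ and unit tangent within $\delta$ of $ie^{i\varphi_j}$. By induction on $j$, this arc starts within $O(\delta)$ of the initial vertex of the $j$-th edge. In the arclength parameter, its position and tangent are then within $O(\delta)$ of those of the edge. Therefore $J_{\rho_\delta}(\psi)$ converges to the integral over the polygon, and it is negative for small $\delta$.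
\end{proof}

\subsection{Conclusion}

\begin{lemma}\label{lem:zeroin}
$0\in\mathcal S_F$.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the convex cone of finite sums $\sum_jt_jy_j$ with $t_j\ge0$ and $y_j\in\mathcal S_F$. If some point of $\mathbb R^F$ were not in $\mathcal K$, the separation theorem would give a nonzero linear functional bounded below on $\mathcal K$, hence nonnegative on $\mathcal K$ because $\mathcal K$ is a cone. This contradicts Lemma~\ref{lem:half}, so $\mathcal K=\mathbb R^F$. Take $y\in\mathcal S_F$ and write $-y=\sum_jt_jy_j$. The semigroup allows only integer coefficients, and openness bridges the difference. For rational $\tilde t_j\ge0$ close to $t_j$, the point $\tilde y=-\sum_j\tilde t_jy_j$ is close to $y$, so $\tilde y\in\mathcal S_F$ by Lemma~\ref{lem:open}. If $d\ge1$ is a common denominator of the $\tilde t_j$, then $0=d\,\tilde y+\sum_j(d\,\tilde t_j)y_j$ is a nonempty sum of elements of $\mathcal S_F$.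
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:prescribe}]
By Lemma~\ref{lem:zeroin} there are $k$ and $\rho\in\mathcal C_k$ with $\Phi_\rho=0$ on $F$; if $F=\emptyset$, take $\rho=1$. It remains to remove the zeros outside $F$. Let $\mathcal U$ be the set of $\tilde\rho$ with $\frac12\rho<\tilde\rho<2\rho$. By Lemma~\ref{lem:finite} and \eqref{eq:IPhi} there is $R>0$ such that $\Phi_{\tilde\rho}(v)>0$ for all $|v|\ge R$ and all $\tilde\rho\in\mathcal U\cap\mathcal C_k$. The finite set $F'=\{v\in\mathbb Z^2:|v|<R\}$ is nonempty, and it contains $F$ because $\rho\in\mathcal U$. Arbitrarily close to $(\Phi_\rho(v))_{v\in F'}$ there are vectors whose entries vanish for $v\in F$ and are nonzero for $v\in F'\setminus F$. By Lemma~\ref{lem:open}, applied to $F'$, such a vector is attained by some $\tilde\rho\in\mathcal U\cap\mathcal C_k$. The zero set of $\Phi_{\tilde\rho}$ on $\mathbb Z^2$ is exactly $F$.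

For $M_{\tilde\rho}$, Theorem~\ref{thm:dim} gives $\dim\mathcal W=2\,\#(F\setminus0)+\#(F\cap\{0\})$. Sets $F$ that avoid $0$ give all even values, and sets that contain $0$ give all odd values.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HT} Pak Tung Ho and Yuya Takeuchi, \emph{Non-embeddable torus and CR Paneitz operator}, arXiv:2606.24508 (2026).
\end{thebibliography}
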